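# Two small semigroup varieties whose join has continuum many subvarieties

## 1. Joining with a nilpotent variety

All varieties in these notes are varieties of semigroups, in the signature with one binary operation. The starting point is a case in which joining two varieties does no harm. The terms come first.

**Definition (small, finitely generated, type-$2^{\aleph_0}$).** A variety is *small* if it has only finitely many subvarieties. It is *finitely generated* if it is generated by a single finite semigroup. It is *of type-$2^{\aleph_0}$* if its lattice of subvarieties has cardinality $2^{\aleph_0}$. The *join* $\mathcal U\vee\mathcal V$ is the smallest semigroup variety containing both $\mathcal U$ and $\mathcal V$.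

There are only countably many identities up to renaming letters, so no variety has more than $2^{\aleph_0}$ subvarieties. The problem is whether a join of two varieties from the tame end can land at the wild end.

> Are there finitely generated, small semigroup varieties $\mathcal U$ and $\mathcal V$ such that $\mathcal U\vee\mathcal V$ is of type-$2^{\aleph_0}$?

**Textbook facts.** Let $X$ be a countably infinite alphabet, $X^+$ the free semigroup on $X$, and $X^*=X^+\cup\{\emptyset\}$. For a word $w$ write $\operatorname{con}(w)$ for its set of letters, $|w|$ for its length, and $\operatorname{occ}_x(w)$ for the number of occurrences of $x$ in $w$. We use the following.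

1. Varieties $\mathcal W$ correspond bijectively, reversing order, to fully invariant congruences on $X^+$, that is, congruences preserved by all endomorphisms. The congruence $\rho_{\mathcal W}=\{(u,v):\mathcal W\models u\approx v\}$ is the *theory* of $\mathcal W$. The theory of a join is the intersection: $\rho_{\mathcal U\vee\mathcal V}=\rho_{\mathcal U}\cap\rho_{\mathcal V}$.
2. If a subvariety of $\mathcal W$ is defined by a set $\Sigma$ of identities, then $u\approx v$ holds in it iff there is a finite sequence from $u$ to $v$ in which each step either is an identity of $\mathcal W$ or has the form $s\sigma(r)t\to s\sigma(r')t$, where $r\approx r'$ or $r'\approx r$ is in $\Sigma$, $s,t\in X^*$, and $\sigma$ is an endomorphism of $X^+$.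
3. A finitely generated variety is *locally finite*: its free object on $n$ generators is finite for every $n$. A locally finite variety is generated by its finite members.

**Example (abelian groups).** Let $\mathcal A_e$ be the class of abelian groups of exponent dividing $e$. As a semigroup variety it is defined by $xy\approx yx$ and $x^ey\approx y$; indeed the second identity makes $x^e$ an identity element for every $x$. Its theory is
$$u\approx v\quad\text{iff}\quad \operatorname{occ}_x(u)\equiv\operatorname{occ}_x(v)\pmod e\ \text{ for every letter }x. \tag{1}$$
Such identities clearly hold in $\mathcal A_e$. Conversely, evaluate in $\mathbb Z_e$ by sending $x$ to $1$ and all other letters to $0$. This also shows that $\mathbb Z_e$ generates $\mathcal A_e$. The variety $\mathcal A_1$ is trivial.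

The subvarieties of $\mathcal A_e$ are the $\mathcal A_d$ with $d\mid e$. Indeed, let $\mathcal W\subseteq\mathcal A_e$ and let $d$ be the least common multiple of the orders of elements of members of $\mathcal W$. Only finitely many orders occur, so a finite product of members contains an element of order $d$. Hence $\mathbb Z_d\in\mathcal W$, and $\mathcal A_d\subseteq\mathcal W\subseteq\mathcal A_d$. By (1), $\mathcal A_d\vee\mathcal A_e=\mathcal A_{\operatorname{lcm}(d,e)}$, which is again small.

**Definition (nilpotent variety).** A semigroup variety is *nilpotent* if for some $k$ all words of length at least $k$ are equal in it. For $k=2$ we get the null semigroups, defined by $xy\approx zt$. (Nilpotent groups, which appear later, are a different matter.)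

**A case by hand.** Let $\mathcal P=\mathcal A_2$ and let $\mathcal Q$ be the variety of null semigroups. Two words are equal in $\mathcal P\vee\mathcal Q$ iff they are the same word, or both have length at least $2$ and every letter has the same parity of occurrences in both. Let $\mathcal W\subseteq\mathcal P\vee\mathcal Q$. On words of length at least $2$, the theory of $\mathcal W$ is either parity or everything. (The proof below shows why: on long words it comes from a subvariety of $\mathcal A_2$.)

* If it is everything and nothing more holds, $\mathcal W$ is the variety of null semigroups. If moreover a letter equals a different word, then, identifying letters, either $x\approx y$ or $x\approx x^j$ with $j\ge2$ holds. In the latter case $x\approx x^j\approx y^j\approx y$. So $\mathcal W$ is trivial.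
* If it is parity, a further identity $x\approx v$ with $|v|\ge2$ gives, multiplying by $x$, an identity $x^2\approx xv$ between long words, so $v$ has the parity of $x$. Then $x\approx v\approx x^3$, and $\mathcal W=\mathcal A_2$. An identity $x\approx y$ between two distinct letters would give $x^2\approx xy$, which violates parity. If no further identity holds, $\mathcal W=\mathcal P\vee\mathcal Q$.

So there are four subvarieties. The same splitting into long and short words works in general.

**Proposition C (limits).** Let $\mathcal P,\mathcal Q$ be finitely generated small semigroup varieties. (a) If $\mathcal Q$ is nilpotent, then $\mathcal P\vee\mathcal Q$ is small. (b) If both are completely regular, then $\mathcal P\vee\mathcal Q$ has at most countably many subvarieties.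

We prove (a) now; (b) is the subject of Section 2.

**Proof of (a).** Let all words of length at least $k$ be equal in $\mathcal Q$, and let $J$ be the set of words of length at least $k$. For $\mathcal W\subseteq\mathcal P\vee\mathcal Q$ put $\theta_{\mathcal W}=\rho_{\mathcal W}\cap(J\times J)$. Since $J\times J\subseteq\rho_{\mathcal Q}$,
$$\theta_{\mathcal W}\supseteq\rho_{\mathcal P}\cap\rho_{\mathcal Q}\cap(J\times J)=\rho_{\mathcal P}\cap(J\times J). \tag{2}$$

**Step 1: only finitely many $\theta_{\mathcal W}$ occur.** The aim is to recover $\theta_{\mathcal W}$ from the theory of a subvariety of $\mathcal P$. Let $\bar\theta$ consist of $\rho_{\mathcal P}$ together with all pairs $(u,v)$ such that $u\mathrel{\rho_{\mathcal P}}u'\mathrel{\theta_{\mathcal W}}v'\mathrel{\rho_{\mathcal P}}v$ for some $u',v'\in J$. This relation is reflexive and symmetric.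

It is transitive. Composing with a pair of $\rho_{\mathcal P}$ on either side changes nothing. If $u\mathrel{\rho_{\mathcal P}}u'\mathrel{\theta_{\mathcal W}}v'\mathrel{\rho_{\mathcal P}}v$ and $v\mathrel{\rho_{\mathcal P}}v''\mathrel{\theta_{\mathcal W}}w'\mathrel{\rho_{\mathcal P}}w$, then $v'\mathrel{\rho_{\mathcal P}}v''$ with both in $J$, so $v'\mathrel{\theta_{\mathcal W}}v''$ by (2), and hence $u'\mathrel{\theta_{\mathcal W}}w'$.

It is preserved by multiplication and by endomorphisms, because $\rho_{\mathcal P}$ and $\rho_{\mathcal W}$ are, and because $J$ is an ideal that every endomorphism maps into itself. So $\bar\theta$ is a fully invariant congruence containing $\rho_{\mathcal P}$, the theory of a subvariety of $\mathcal P$.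

Finally $\bar\theta\cap(J\times J)=\theta_{\mathcal W}$: if $u,v\in J$ and $u\mathrel{\rho_{\mathcal P}}u'\mathrel{\theta_{\mathcal W}}v'\mathrel{\rho_{\mathcal P}}v$ with $u',v'\in J$, then (2) turns the outer two relations into $\theta_{\mathcal W}$; and pairs of $\rho_{\mathcal P}\cap(J\times J)$ are in $\theta_{\mathcal W}$ by (2). Since $\mathcal P$ is small, there are finitely many $\bar\theta$, hence finitely many $\theta_{\mathcal W}$.

**Step 2: the rest of $\rho_{\mathcal W}$ is a finite amount of data.** Besides $\theta_{\mathcal W}$, the congruence $\rho_{\mathcal W}$ contains pairs of words both of length less than $k$, and there are finitely many such pairs up to renaming letters. It also contains mixed pairs $(u,v)$ with $|u|<k$ and $v\in J$, and their reverses. For a mixed pair let $v_1$ be obtained from $v$ by replacing every letter outside $\operatorname{con}(u)$ by a fixed letter of $\operatorname{con}(u)$. This substitution fixes $u$. So if $(u,v)\in\rho_{\mathcal W}$, then $(u,v_1)\in\rho_{\mathcal W}$, and therefore $(v,v_1)\in\theta_{\mathcal W}$. Conversely, $(u,v_1)\in\rho_{\mathcal W}$ and $(v,v_1)\in\theta_{\mathcal W}$ give $(u,v)\in\rho_{\mathcal W}$.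 Thus, once $\theta_{\mathcal W}$ is known, only mixed pairs with $\operatorname{con}(v)\subseteq\operatorname{con}(u)$ matter, and $v$ matters only modulo $\theta_{\mathcal W}\supseteq\rho_{\mathcal P}\cap(J\times J)$. As $\mathcal P$ is locally finite, $\rho_{\mathcal P}$ has finitely many classes on words over the finite alphabet $\operatorname{con}(u)$. So up to renaming there are finitely many mixed pairs to decide, and finitely many possible $\rho_{\mathcal W}$. $\square$

What changes when $\mathcal Q$ is not nilpotent? The proof lives on (2): on long words, $\mathcal Q$ sees nothing. If $\mathcal Q=\operatorname{var}(G)$ for a nontrivial finite group $G$, no length makes $\mathcal Q$ blind, since $x^n\approx x^{n+1}$ fails in $G$ for every $n$. So a group is a natural candidate for one of the two varieties. The next section shows that the other one must then not be too close to groups.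

## 2. Two completely regular varieties

**Definition (completely regular).** A semigroup is *completely regular* if it is a union of groups; a semigroup variety is completely regular if all its members are. Groups are examples, and so are bands ($x^2\approx x$), where each element is a one-element group.

**Proof of Proposition C(b).** A finite completely regular semigroup satisfies $x^{n+1}\approx x$ if $n$ is a common multiple of the orders of its subgroups. Choose $n\ge2$ that works for finite generators of both $\mathcal P$ and $\mathcal Q$; then $\mathcal P\vee\mathcal Q$ satisfies $x^{n+1}\approx x$.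

**Step 1: the subvariety lattice is modular.** In a semigroup satisfying $x^{n+1}\approx x$, each $x$ lies in a cyclic group with identity $x^n$, where its inverse is $x^{n-1}$. So inverses are positive powers: subsemigroups are closed under inversion and homomorphisms respect it. Therefore subvarieties of $\mathcal P\vee\mathcal Q$ are the same whether or not inversion is in the signature, and the subvariety lattice of $\mathcal P\vee\mathcal Q$ is an interval of the lattice of varieties of completely regular semigroups. That lattice is modular (F. Pastijn, *The lattice of completely regular semigroup varieties*, J. Austral. Math. Soc. Ser. A 49 (1990); also M. Petrich and N. R. Reilly, Glasgow Math. J. 32 (1990)).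

**Step 2: it has finite length.** By modularity $[\mathcal P,\mathcal P\vee\mathcal Q]\cong[\mathcal P\wedge\mathcal Q,\mathcal Q]$, which is finite since $\mathcal Q$ is small. The subvarieties of $\mathcal P$ are also finite in number. Consider $\mathcal W\mapsto(\mathcal W\wedge\mathcal P,\mathcal W\vee\mathcal P)$. Suppose $\mathcal W_1\subseteq\mathcal W_2$ have the same image. Then, using the modular law in the third equality,
$$\mathcal W_2=\mathcal W_2\wedge(\mathcal P\vee\mathcal W_2)=\mathcal W_2\wedge(\mathcal P\vee\mathcal W_1)=\mathcal W_1\vee(\mathcal P\wedge\mathcal W_2)=\mathcal W_1\vee(\mathcal P\wedge\mathcal W_1)=\mathcal W_1 .$$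
So the map is strictly monotone on chains, with values in a product of two finite posets. Chains of subvarieties have bounded length.

**Step 3: count.** Let $\mathcal W\subseteq\mathcal P\vee\mathcal Q$. It is locally finite, and it is the join of the ascending chain $\operatorname{var}F_n(\mathcal W)$, $n\ge1$, of varieties generated by its finite free objects. By Step 2 the chain stops, so $\mathcal W$ is generated by a finite semigroup. There are only countably many finite semigroups up to isomorphism. $\square$

## 3. The answer for finite groups of every kind

By Proposition C, an example needs two varieties neither of which is nilpotent, and not both completely regular. It turns out that one fixed variety $\mathcal U$, joined with a finite group, is enough, and that the type of the join depends on the group.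

**Theorem A.** There is a finitely generated small semigroup variety $\mathcal U$ such that $\mathcal U\vee\operatorname{var}(S_3)$ is of type-$2^{\aleph_0}$. The variety $\operatorname{var}(S_3)$ is finitely generated with exactly $5$ subvarieties.

**Theorem B (stronger version).** For the same $\mathcal U$ and any finite group $G$:

1. if $G$ is abelian, then $\mathcal U\vee\operatorname{var}(G)$ is small;
2. if $G$ is nilpotent and nonabelian, then $\mathcal U\vee\operatorname{var}(G)$ has infinitely many subvarieties;
3. if $G$ is not nilpotent, then $\mathcal U\vee\operatorname{var}(G)$ is of type-$2^{\aleph_0}$.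

In case 2 the argument does not determine whether the number is $\aleph_0$ or $2^{\aleph_0}$.

The design of $\mathcal U$ follows from one wish. We want identities $u_h\approx v_h$ carrying a long "payload" word $h$ in the middle, such that the group sees the payload but does not see any difference between $u_h$ and $v_h$, while $\mathcal U$ does not read the payload but does tell $u_h$ from $v_h$, by a single letter near the front. Moreover that letter should be visible only under tight conditions on both ends of the word. Then such an identity can hardly be applied inside another word, and the consequences of one payload identity can be controlled.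

## 4. The variety $\mathcal U$: words that remember their ends

For $w=x_1\cdots x_k\in X^+$ (letters $x_i$, possibly equal) define the following.

* $\operatorname{pre}_j(w)$ is the prefix of $w$ of length $\min(j,k)$.
* $\lambda(w)=x_k$ if $x_k$ occurs exactly once in $w$; otherwise $\lambda(w)=*$.
* $\tau(w)=1$ if $x_1$ occurs exactly once in $w$. $\tau(w)=2$ if $k\ge2$, $x_k=x_1$ and $x_1$ occurs exactly twice in $w$. $\tau(w)=0$ otherwise.

Let $I(w)$ be the tuple $\bigl(\operatorname{con}(w),\operatorname{pre}_2(w),\lambda(w),\tau(w)\bigr)$, together with $\operatorname{pre}_3(w)$ in case $\tau(w)\ne0$. Define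
$$u\sim v\quad\text{iff}\quad u=v,\ \text{ or }\ |u|,|v|\ge4\ \text{and}\ I(u)=I(v).$$

**Example.** The words $cbbzc$ and $cbzbc$ have $\tau=2$ and third letters $b$ and $z$, so they are not $\sim$-related. The words $cbbcb$ and $cbcbb$ have $\tau=0$ (the letter $c$ occurs twice but is not the last letter), the same content, $\operatorname{pre}_2=cb$ and $\lambda=*$. So $cbbcb\sim cbcbb$: the third letter is forgotten.

The datum we care about is $\operatorname{pre}_3$ when $\tau=2$. The others are there because they are forced by closure. Appending $c$ to a word with $\tau=1$ and first letter $c$ gives $\tau=2$, so $\operatorname{pre}_3$ must be kept for $\tau=1$. Prefixing $x$ to $u$ gives $\tau=2$ exactly if $\lambda(u)=x$, so $\lambda$ must be kept. And $\operatorname{pre}_3(xu)=x\operatorname{pre}_2(u)$, so $\operatorname{pre}_2$ must be kept for all words.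

**Lemma 1.** $\sim$ is a fully invariant congruence on $X^+$.

**Proof.** It is an equivalence relation. For $|u|\ge4$ we show that $I(xu)$, $I(ux)$ and $I(\sigma(u))$ are determined by $I(u)$ together with the letter $x$, respectively the endomorphism $\sigma$. All these words have length at least $4$, so this suffices. The contents are clear.

**Step 1: left multiplication.** We have $\operatorname{pre}_2(xu)=x\operatorname{pre}_1(u)$ and $\operatorname{pre}_3(xu)=x\operatorname{pre}_2(u)$. The last letter of $xu$ is that of $u$, and it occurs once in $xu$ iff it occurs once in $u$ and is not $x$; so $\lambda(xu)=\lambda(u)$ if $\lambda(u)\notin\{*,x\}$, and $\lambda(xu)=*$ otherwise. Next, $\tau(xu)=1$ iff $x\notin\operatorname{con}(u)$. And $\tau(xu)=2$ iff $x$ occurs exactly once in $u$, as last letter, that is, iff $\lambda(u)=x$. Otherwise $\tau(xu)=0$.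

**Step 2: right multiplication.** As $|u|\ge4$, $\operatorname{pre}_j(ux)=\operatorname{pre}_j(u)$ for $j\le3$. We have $\lambda(ux)=x$ if $x\notin\operatorname{con}(u)$, and $*$ otherwise. Let $c$ be the first letter of $u$. Then $\tau(ux)=1$ iff $\tau(u)=1$ and $x\ne c$. And $\tau(ux)=2$ iff $x=c$ and $c$ occurs once in $u$, that is, iff $\tau(u)=1$ and $x=c$. Otherwise $\tau(ux)=0$. If $\tau(ux)\ne0$ then $\tau(u)\ne0$, so $\operatorname{pre}_3(ux)=\operatorname{pre}_3(u)$ is part of $I(u)$.

**Step 3: $\operatorname{pre}_2$ and $\lambda$ under an endomorphism.** $\operatorname{pre}_2(\sigma(u))$ is a prefix of $\sigma(\operatorname{pre}_2(u))$. Let $d$ be the last letter of $u$ and $\ell$ the last letter of $\sigma(d)$. Then $\ell$ occurs once in $\sigma(u)$ iff $\lambda(u)=d$, $\ell$ occurs once in $\sigma(d)$, and $\ell\notin\operatorname{con}\sigma(y)$ for all $y\in\operatorname{con}(u)\setminus\{d\}$. If $\lambda(u)=*$ this gives $\lambda(\sigma(u))=*$; if $\lambda(u)\neq *$ then $d$ is known. So $\lambda(\sigma(u))$ is determined.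

**Step 4: $\tau$ and $\operatorname{pre}_3$ under an endomorphism.** Let $c$ be the first letter of $u$ and now let $\ell$ be the first letter of $\sigma(c)$, which is the first letter of $\sigma(u)$. Then $\tau(\sigma(u))=1$ iff $\tau(u)=1$, $\ell$ occurs once in $\sigma(c)$, and $\ell\notin\operatorname{con}\sigma(y)$ for $y\in\operatorname{con}(u)\setminus\{c\}$. We claim that $\tau(\sigma(u))=2$ iff one of the following holds:

* (α) $\tau(u)=1$, $\lambda(u)=d\ne*$, and $\ell$ occurs exactly once in $\sigma(c)$, exactly once in $\sigma(d)$ and there as last letter, and not in $\sigma(y)$ for the other letters $y$ of $u$. (Here $d\ne c$, because $|u|\ge4$ and $c$ occurs only once.)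
* (β) $\tau(u)=2$, $\sigma(c)=\ell$, and $\ell\notin\operatorname{con}\sigma(y)$ for $y\in\operatorname{con}(u)\setminus\{c\}$.

In both cases $\ell$ occurs in $\sigma(u)$ exactly twice, as first and as last letter, so the conditions are sufficient. Conversely let $\tau(\sigma(u))=2$, and let $d$ be the last letter of $u$, so that $\ell$ is the last letter of $\sigma(d)$.

If $d=c$, then $c$ occurs at least twice in $u$. Each occurrence of $c$ contributes at least one $\ell$, and there are only two. So $c$ occurs exactly twice in $u$, $\ell$ occurs once in $\sigma(c)$, and $\ell$ is in no other $\sigma(y)$. As $\ell$ is both the first and the last letter of $\sigma(c)$, we get $\sigma(c)=\ell$, which is (β).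

If $d\ne c$, the first $c$ and the last $d$ of $u$ each contribute an occurrence of $\ell$, and these are the only two. So $c$ and $d$ occur once each in $u$, $\ell$ occurs once in $\sigma(c)$ and once in $\sigma(d)$, there as last letter, and in no other $\sigma(y)$, which is (α).

All conditions are read off from $I(u)$ and $\sigma$, so $\tau(\sigma(u))$ is determined. If it is nonzero, then $\tau(u)\ne0$, so $\operatorname{pre}_3(u)$ is part of $I(u)$, and $\operatorname{pre}_3(\sigma(u))$ is a prefix of $\sigma(\operatorname{pre}_3(u))$. $\square$

Let $\mathcal U$ be the variety with theory $\sim$. It is locally finite: over a finite alphabet there are finitely many words of length at most $3$ and finitely many values of $I$.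

## 5. Collapsing letters: joins with abelian groups

Why should $\mathcal U$ have few subvarieties? An identity may involve arbitrarily many letters, but $I$ treats all letters in the middle of a word alike. So many letters can be merged into few without losing information. An abelian group also treats letters alike as long as their occurrence numbers agree, and it costs nothing to include it.

**Proposition 2.** For every $e\ge1$, $\mathcal U\vee\mathcal A_e$ is small and finitely generated. In particular ($e=1$) $\mathcal U$ is small and finitely generated.

**Proof.** Let $\equiv$ be the theory of $\mathcal U\vee\mathcal A_e$: by (1), $u\equiv v$ iff $u\sim v$ and all occurrence numbers agree mod $e$. Fix $u,v\in X^+$.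

**Step 1: set up the merging.** Let $Q$ consist of the first three letters (or all, if fewer) of $u$ and of $v$, and the last letters of $u$ and of $v$; so $|Q|\le8$. Partition $\operatorname{con}(uv)\setminus Q$ into classes $R_\alpha$: two letters are in the same class iff they agree on membership in $\operatorname{con}(u)$, on membership in $\operatorname{con}(v)$, and on occurrence numbers mod $e$ in $u$ and in $v$. For each of $u$ and $v$ a letter has $e+1$ possible states (absent, or present with a residue), and it is not absent from both. So there are at most $(e+1)^2-1$ classes. Choose $r_\alpha\in R_\alpha$. Let $\varphi$ fix each $r_\alpha$ and send every other $y\in R_\alpha$ to $r_\alpha^e$. Let $\psi$ send $r_\alpha$ to the product, in some order, of all letters of $R_\alpha$. Both fix all other letters.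

**Step 2: merging is reversible, namely $\psi\varphi(u)\equiv u$ and $\psi\varphi(v)\equiv v$** (apply $\varphi$ first). If $|u|\le3$, all letters of $u$ are in $Q$ and $\psi\varphi(u)=u$. Let $|u|\ge4$. Positions $1,2,3$ and the last position of $u$ carry letters of $Q$, which are fixed. All letters outside $Q$ are replaced by words over $\operatorname{con}(uv)\setminus Q$, so occurrence numbers of letters of $Q$ do not change. Hence $\operatorname{pre}_3$, $\lambda$ and $\tau$ are preserved, as they depend only on the first three letters, the last letter, and the occurrence numbers of the first and last letters. Each $R_\alpha$ is either contained in $\operatorname{con}(u)$ or disjoint from it; in the first case $\varphi(u)$ contains $r_\alpha$, so $\psi\varphi(u)$ contains all of $R_\alpha$; in the second it contains none of $R_\alpha$. So content is preserved. Finally, for $y\in R_\alpha$,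
$$\operatorname{occ}_y(\psi\varphi(u))=\operatorname{occ}_{r_\alpha}(\varphi(u))\equiv\operatorname{occ}_{r_\alpha}(u)\equiv\operatorname{occ}_y(u)\pmod e .$$
The same holds for $v$.

**Step 3: reduce to boundedly many letters.** Let $\mathcal W\subseteq\mathcal U\vee\mathcal A_e$. If $\mathcal W\models u\approx v$ then $\mathcal W\models\varphi(u)\approx\varphi(v)$. If $\mathcal W\models\varphi(u)\approx\varphi(v)$ then $\mathcal W\models u\approx\psi\varphi(u)\approx\psi\varphi(v)\approx v$. And $\varphi(u),\varphi(v)$ use at most $N=8+(e+1)^2-1$ letters. So $\mathcal W$ is determined by its identities in $N$ letters, that is, by a congruence on the $N$-generated free object $F_N$ of $\mathcal U\vee\mathcal A_e$. This $F_N$ is finite, as $\sim$ and (1) each have finitely many classes over $N$ letters. So there are finitely many subvarieties.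

**Step 4: a finite generator.** If $F_N\models u\approx v$, then $F_N\models\varphi(u)\approx\varphi(v)$. This identity has at most $N$ letters and so holds in the whole variety: $\varphi(u)\equiv\varphi(v)$. Then $u\equiv\psi\varphi(u)\equiv\psi\varphi(v)\equiv v$. So $F_N$ generates $\mathcal U\vee\mathcal A_e$. $\square$

**Proof of Theorem B(1).** If $G$ is a finite abelian group of exponent $e$, then $G\in\mathcal A_e$, and $G$ has an element of order $e$, so $\mathbb Z_e\in\operatorname{var}(G)$ and $\operatorname{var}(G)=\mathcal A_e$. Apply Proposition 2. $\square$

**Where this fails for a nonabelian $G$.** Let $G=S_3$, $e=6$ and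
$$u=a_1a_2a_3\,y\,r\,a_4,\qquad v=a_1a_2a_3\,r\,y\,a_4 .$$
Here $Q=\{a_1,\dots,a_4\}$ and $y,r$ form one class. Then $\varphi(u)=a_1a_2a_3\,r^6r\,a_4$ and $\varphi(v)=a_1a_2a_3\,r\,r^6a_4$ are the same word, while $u\approx v$ fails in $S_3$. Merging letters destroys the order in which the group multiplies them. So identities in unboundedly many letters have to be faced, and the rest of the proof turns this into the source of many subvarieties.

## 6. The five subvarieties of $\operatorname{var}(S_3)$

**Lemma 3.** The semigroup variety $\operatorname{var}(S_3)$ has exactly five subvarieties: $\mathcal A_1,\mathcal A_2,\mathcal A_3,\mathcal A_6,\operatorname{var}(S_3)$.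

**Proof.** **Step 1: members are groups.** $S_3$ satisfies $x^6y\approx y\approx yx^6$. So in each member every $x^6$ is an identity element, and members are groups with $x^{-1}=x^5$. Also $S_3$ satisfies $x^2y^2\approx y^2x^2$, as squares lie in the subgroup of order $3$.

**Step 2: structure of the finite members.** Let $\mathcal W$ be a subvariety. It is locally finite, hence generated by its finite members. Let $H\in\mathcal W$ be finite and let $P$ be the subgroup generated by all squares. It is normal, and it is abelian since squares commute. The cube of each square is $1$, so $P$ has exponent dividing $3$. The quotient $H/P$ has exponent dividing $2$. Let $E$ be a Sylow $2$-subgroup of $H$. Then $H=PE$, $P\cap E=1$, and $E\cong H/P$ is elementary abelian.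

**Step 3: two kinds of $H$.** If $E$ centralizes $P$, then $H=P\times E\in\mathcal A_6$. Otherwise there are $t\in E$ and $x\in P$ with $a:=x^{-1}x^t\ne1$, where $x^t=t^{-1}xt$. As $t^2=1$ and $P$ is abelian, $a^t=(x^t)^{-1}x=a^{-1}$. Since $a$ has order $3$ and $t$ has order $2$, $\langle a,t\rangle\cong S_3$, and $\mathcal W=\operatorname{var}(S_3)$.

**Step 4: conclusion.** If no finite $H\in\mathcal W$ is of the second kind, then $\mathcal W\subseteq\mathcal A_6$, so $\mathcal W=\mathcal A_d$ with $d\mid6$ by Section 1. Conversely, $\mathbb Z_2$ and $\mathbb Z_3$ are subgroups of $S_3$, and $\mathbb Z_6\cong\mathbb Z_2\times\mathbb Z_3$, so all these $\mathcal A_d$ are subvarieties of $\operatorname{var}(S_3)$. The five varieties are distinct: the $\mathcal A_d$ by exponent, and $S_3$ is not abelian. $\square$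

## 7. Payload identities and when one implies another

Let $G$ be a finite group and let $e\ge2$ be a multiple of its exponent. Fix distinct letters $c,b,z_1,z_2,\dots$. For $n\ge1$ and a word $h\in\{b,z_1,\dots,z_n\}^+$ (the number $n$ is regarded as part of the datum $h$) put
$$u_h=c\,b^e\,z_1^e\cdots z_n^e\,h\,c,\qquad v_h=c\,b\,z_1^e\cdots z_n^e\,b^{e-1}\,h\,c, \tag{3}$$
and let $L(h)$ be the identity $u_h\approx v_h$.

In $G$ all $e$-th powers vanish, so both sides equal $chc$. In $\mathcal U$, both sides have content $\{c,b,z_1,\dots,z_n\}$ whatever $h$ is, $\operatorname{pre}_2=cb$, $\lambda=*$ and $\tau=2$. They differ in one respect only: $\operatorname{pre}_3(u_h)=cbb$ and $\operatorname{pre}_3(v_h)=cbz_1$. So $L(h)$ fails in $\mathcal U$ and holds in $G$, and only $G$ reads $h$.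

**Proposition 4.** Let $\mathcal H$ be a set of such words $h$ and let $h'\in\{b,z_1,\dots,z_m\}^+$. If the subvariety of $\mathcal U\vee\operatorname{var}(G)$ defined by $\{L(h):h\in\mathcal H\}$ satisfies $L(h')$, then there are $h=h(b,z_1,\dots,z_n)\in\mathcal H$ and $s_1,\dots,s_n\in\{b,z_1,\dots,z_m\}^+$ such that
$$G\models h'(b,z_1,\dots,z_m)\approx h(b,s_1,\dots,s_n).$$

**Proof.** Suppose no such $h,s_i$ exist. Let $\Theta$ be the set of words $w$ with $w\sim u_{h'}$ and $G\models w\approx u_{h'}$. It is a full class of the theory of $\mathcal U\vee\operatorname{var}(G)$, and $v_{h'}\notin\Theta$. A derivation of $L(h')$ starts in $\Theta$ and ends outside. Steps by identities of $\mathcal U\vee\operatorname{var}(G)$ stay in $\Theta$. So it suffices to show: *if $w=s\sigma(r)t\in\Theta$ with $\{r,r'\}=\{u_h,v_h\}$ for some $h\in\mathcal H$, then $w'=s\sigma(r')t\in\Theta$.*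

**Step 1: what is clear.** $G\models w\approx w'$ because $L(h)$ holds in $G$; both words have length at least $4$; and $\operatorname{con}(w')=\operatorname{con}(w)$. Since $w\sim u_{h'}$, we know that $\operatorname{con}(w)=\{c,b,z_1,\dots,z_m\}$, that $\operatorname{pre}_3(w)=cbb$, and that $c$ occurs in $w$ exactly twice, as first and as last letter.

**Step 2: $\tau$, $\lambda$ and $\operatorname{pre}_2$ survive.** Let $x\ne c$ be a letter of $r$. Every occurrence of $\sigma(x)$ coming from $r$ lies strictly between the initial and the final $\sigma(c)$, hence avoids the first and last positions of $w$. So $c\notin\operatorname{con}\sigma(x)$. Both $r$ and $r'$ contain $c$ exactly twice, so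
$$\operatorname{occ}_c(w')=\operatorname{occ}_c(s)+\operatorname{occ}_c(t)+2\operatorname{occ}_c(\sigma(c))=\operatorname{occ}_c(w)=2 .$$
The first letter of $w'$ is that of $s\sigma(c)$, and the last is that of $\sigma(c)t$, as for $w$; both are $c$. Hence $\tau(w')=2$ and $\lambda(w')=*$. Since $r$ and $r'$ both begin with $cb$, the words $w,w'$ share the prefix $s\sigma(c)\sigma(b)$ of length at least $2$, so $\operatorname{pre}_2(w')=\operatorname{pre}_2(w)=cb$.

**Step 3: if the third letter changes, $\sigma$ is almost the identity.** By Step 2, $w'\in\Theta$ unless $\operatorname{pre}_3(w')\ne\operatorname{pre}_3(w)=cbb$. In that case the common prefix $s\sigma(c)\sigma(b)$ has length exactly $2$, so $s=\emptyset$, $\sigma(c)=c$ and $\sigma(b)=b$. The final $\sigma(c)=c$ is the second occurrence of $c$ in $w$, hence the last letter of $w$, so $t=\emptyset$. If $r'=u_h$, then $w'=\sigma(u_h)$ begins with $cbb$ (as $e\ge2$), a contradiction. So $r=u_h$ and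
$$w=\sigma(u_h)=c\,b^e\,\sigma(z_1)^e\cdots\sigma(z_n)^e\,h(b,\sigma(z_1),\dots,\sigma(z_n))\,c .$$

**Step 4: read off the payload in $G$.** Since $w\in\Theta$, we have $G\models c\,h(b,\sigma(z_1),\dots,\sigma(z_n))\,c\approx c\,h'\,c$, and cancelling in the group, $G\models h'\approx h(b,\sigma(z_1),\dots,\sigma(z_n))$. By Step 2 each $\sigma(z_i)$ is a word over $\operatorname{con}(w)\setminus\{c\}=\{b,z_1,\dots,z_m\}$. This contradicts the assumption. $\square$

**Remark (converse).** If $G\models h'\approx h(b,s_1,\dots,s_n)$ with $s_i\in\{b,z_1,\dots,z_m\}^+$, then within $\mathcal U\vee\operatorname{var}(G)$ the identity $L(h)$ implies $L(h')$. To see this, replace $s_1$ by $z_1^ez_2^e\cdots z_m^es_1$, which has the same value in $G$, and let $\sigma$ fix $c,b$ and send $z_i$ to $s_i$. Then $\sigma(u_h)$ and $u_{h'}$ have the same content $\{c,b,z_1,\dots,z_m\}$, $\operatorname{pre}_3=cbb$, $\tau=2$, $\lambda=*$, and the same value $ch'c$ in $G$. Likewise $\sigma(v_h)$ and $v_{h'}$ agree, with $\operatorname{pre}_3=cbz_1$. So $u_{h'}\approx\sigma(u_h)\approx\sigma(v_h)\approx v_{h'}$.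

The question is now about $G$ alone: find many words $h$, none of which is equal in $G$ to another one with its $z_i$ replaced by words. Continuum many subvarieties follow from an infinite sequence of words that are pairwise unrelated in this sense.

## 8. Products of commutators: infinitely many subvarieties, but in a chain

The first words one tries in a nonabelian group are products of commutators $[x,y]=x^{-1}y^{-1}xy$ in disjoint letters.

**Proof of Theorem B(2).** Let $G$ be nilpotent and nonabelian.

**Step 1: a class $2$ quotient.** $G$ is the direct product of its Sylow subgroups, so some Sylow $p$-subgroup is nonabelian. Dividing it by the third term of its lower central series gives a $p$-group $P\in\operatorname{var}(G)$ of class exactly $2$. Its derived subgroup $P'$ is central, hence abelian; let $p^k>1$ be its exponent. As $P'$ is an abelian $p$-group generated by commutators, some commutator has order $p^k$.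

**Step 2: the words.** Let $e$ be the exponent of $G$; then $e\ge2$. Put
$$h_n=\prod_{i=1}^n z_{2i-1}^{e-1}z_{2i}^{e-1}z_{2i-1}z_{2i},$$
a word over $\{b,z_1,\dots,z_{2n}\}$ whose value in $G$ is $\prod_{i=1}^n[z_{2i-1},z_{2i}]$. We claim that for $n<m$, $L(h_n)$ does not imply $L(h_m)$ within $\mathcal U\vee\operatorname{var}(G)$. Then the subvarieties defined by the single identities $L(h_n)$ are pairwise distinct, and there are infinitely many.

**Step 3: translate to matrices.** If $L(h_n)$ implies $L(h_m)$, Proposition 4 gives words $s_1,\dots,s_{2n}\in\{b,z_1,\dots,z_{2m}\}^+$ with $P\models h_m\approx h_n(b,s_1,\dots,s_{2n})$. Put $b=1$, and let $\sigma^{(i)}\in\mathbb Z^{2m}$ be the column of occurrence numbers of $z_1,\dots,z_{2m}$ in $s_i$. In class $2$ commutators are central and bilinear, so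
$$[s_i,s_{i'}]=\prod_{j<l}[z_j,z_l]^{\sigma^{(i)}_j\sigma^{(i')}_l-\sigma^{(i)}_l\sigma^{(i')}_j}.$$
Let $J$ be the $2m\times2m$ integer matrix with $J_{2i-1,2i}=1=-J_{2i,2i-1}$ and all other entries $0$. Then $P\models\prod_{j<l}[z_j,z_l]^{D_{jl}}\approx1$ with
$$D=\sum_{i=1}^n\Bigl(\sigma^{(2i-1)}(\sigma^{(2i)})^{T}-\sigma^{(2i)}(\sigma^{(2i-1)})^{T}\Bigr)-J .$$

**Step 4: compare ranks.** Setting all variables but $z_j,z_l$ to $1$ gives $[z_j,z_l]^{D_{jl}}\approx1$ in $P$, and since some commutator has order $p^k$, $p^k\mid D_{jl}$ for $j<l$. As $D$ is antisymmetric with zero diagonal, $D\equiv0\pmod p$. So over $\mathbb F_p$ the matrix $J$ is a sum of $2n$ matrices of rank at most $1$, and has rank at most $2n<2m$. But $J$ is invertible over $\mathbb F_p$. Contradiction. $\square$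

Why does this not give continuum many? For $n\le m$, put $s_i=z_i$ for $i\le2n$ and $s_i=z_1^e$ for $2n<i\le2m$. The last $m-n$ commutators of $h_m$ become trivial, so $G\models h_n\approx h_m(b,s_1,\dots,s_{2m})$, and by the remark after Proposition 4, $L(h_m)$ implies $L(h_n)$. So the identities form a chain: the subvariety defined by $\{L(h_n):n\in T\}$ depends only on $\sup T$, and these words yield only countably many subvarieties. The cause is that variables can be made trivial, after which a long word becomes a short one. We need words where erasing a variable destroys the pattern.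

## 9. Words that compute indicator functions

A group that is not nilpotent gives much finer control over the value of a word.

**Definition ($M(p,q)$).** Let $p\ne q$ be primes, $\zeta$ a primitive $q$-th root of unity over $\mathbb F_p$, and $K=\mathbb F_p(\zeta)$. Put $M(p,q)=A\rtimes\langle g\rangle$, where $A=(K,+)$, $g$ has order $q$, and $g^{-1}ag=\zeta a$ for $a\in A$.

For $p=3$, $q=2$ we have $\zeta=-1$ and $K=\mathbb F_3$, so $M(3,2)\cong S_3$. For $p=2$, $q=3$ we have $K=\mathbb F_4$, and $M(2,3)\cong A_4$, the alternating group.

There is a homomorphism $\varepsilon:M(p,q)\to\mathbb F_q$ with kernel $A$ and $\varepsilon(g)=1$. As $A$ is abelian,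
$$x^{-1}ax=\zeta^{\varepsilon(x)}a\qquad(a\in A,\ x\in M(p,q)). \tag{4}$$
So if $b$ takes a value $a\in A$ and $\varepsilon(z_i)=\chi_i$, then a conjugate of $b$ by a product of powers of the $z_i$ is $a$ times a character value at $\chi=(\chi_1,\dots,\chi_n)\in\mathbb F_q^n$. Products of such conjugates are linear combinations of characters. By Fourier inversion every function $\mathbb F_q^n\to K$ is such a combination, but exponents in a word are integers, so the coefficients must lie in $\mathbb F_p$. The following condition guarantees this.

**Words for a set $C$.** Let $C\subseteq\mathbb F_q^n$ be nonempty with $\kappa C=C$ for all $\kappa\in\mathbb F_q^*$. For $v\in\mathbb F_q^n$ put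
$$f_C(v)=q^{-n}\sum_{\chi\in C}\zeta^{-v\cdot\chi}\in K .$$

*The coefficients are in $\mathbb F_p$.* An automorphism of $K$ over $\mathbb F_p$ sends $\zeta$ to $\zeta^{\kappa}$ for some $\kappa\in\mathbb F_q^*$, hence $f_C(v)$ to $q^{-n}\sum_{\chi\in C}\zeta^{-v\cdot\kappa\chi}=f_C(v)$, because $\kappa C=C$. So $f_C(v)$ is fixed by $\operatorname{Gal}(K/\mathbb F_p)$ and lies in $\mathbb F_p$.

*Fourier inversion.* For $\eta\in\mathbb F_q^n$ we have $\sum_{v}\zeta^{v\cdot\eta}=\prod_i\sum_{t\in\mathbb F_q}\zeta^{t\eta_i}$, which is $q^n$ if $\eta=0$ and $0$ otherwise. Hence
$$\sum_{v\in\mathbb F_q^n}f_C(v)\,\zeta^{v\cdot\chi}=q^{-n}\sum_{\chi'\in C}\sum_v\zeta^{v\cdot(\chi-\chi')}=1_C(\chi)\qquad(\chi\in\mathbb F_q^n). \tag{5}$$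
In particular $f_C\ne0$.

*The word.* Let $e$ be a multiple of the exponent of $M(p,q)$. Regard $f_C(v)$ as an integer in $\{0,\dots,p-1\}$ and the coordinates $v_i$ as integers in $\{0,\dots,q-1\}$, write $z^v=z_1^{v_1}\cdots z_n^{v_n}$, and put
$$h_C=\prod_{v\in\mathbb F_q^n}\bigl((z^v)^{e-1}\,b\,z^v\bigr)^{f_C(v)} \tag{6}$$
in some fixed order of the $v$; the factor for $v=0$ is $b^{f_C(0)}$. This is a nonempty word over $\{b,z_1,\dots,z_n\}$. If $b\mapsto a\in A$ and $\varepsilon(z_i)=\chi_i$, then $(z^v)^{e-1}$ is the inverse of $z^v$ and $\varepsilon(z^v)=v\cdot\chi$. So by (4) and (5) the value of $h_C$, written additively, is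
$$\sum_vf_C(v)\,\zeta^{v\cdot\chi}a=1_C(\chi)\,a . \tag{7}$$

**What Proposition 4 now asks.** Suppose $C\subseteq\mathbb F_q^m$, $C'\subseteq\mathbb F_q^n$ are as above and $M(p,q)\models h_C\approx h_{C'}(b,s_1,\dots,s_n)$ with $s_i\in\{b,z_1,\dots,z_m\}^+$. Evaluate with $b=1\in K=A$ and $\varepsilon(z_j)=\chi_j$, $\chi\in\mathbb F_q^m$ arbitrary. Since $\varepsilon(b)=0$, we have $\varepsilon(s_i)=(B\chi)_i$, where $B_{ij}$ is the number of occurrences of $z_j$ in $s_i$, mod $q$. By (7), $1_C(\chi)=1_{C'}(B\chi)$ for all $\chi$, that is,
$$C=B^{-1}(C')\quad\text{for a linear map }B:\mathbb F_q^m\to\mathbb F_q^n. \tag{8}$$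
So we want sets $C_n\subseteq\mathbb F_q^n$, closed under nonzero scalars, none of which is the preimage of another under a linear map.

The first choice that comes to mind, the union $E_n$ of the coordinate lines without $0$, does not pass this test: for $m\le n$ the map $B\chi=(\chi,0)$ satisfies $B^{-1}(E_n)=E_m$. Setting variables to $0$ turns a long pattern into a short one, exactly as with the commutators. One more vector repairs this.

## 10. Circuits, and the proof of Theorem A

For $n\ge1$ let $d_i=e_i$ $(1\le i\le n)$ be the standard basis of $\mathbb F_q^n$, let $d_0=e_1+\dots+e_n$, and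
$$C_n=\bigcup_{i=0}^n\mathbb F_q^*d_i .$$
For $n\ge 2$, any $n$ of the $n+1$ vectors $d_0,\dots,d_n$ are linearly independent, while all $n+1$ are dependent: they form a minimal dependent set, a circuit. A linear map that carries a circuit injectively, up to scalars, into another circuit must carry it onto all of it, since a proper subset would be independent. That is the idea of the next lemma. The only other danger is that $B$ has a kernel.

**Lemma 5.** Let $m,n\ge4$ and let $B:\mathbb F_q^m\to\mathbb F_q^n$ be linear with $C_m=B^{-1}(C_n)$. Then $m=n$.

**Proof.** **Step 1: $B$ is injective.** Suppose $0\ne k\in\ker B$. A preimage under $B$ is invariant under translation by $k$, so $C_m+k=C_m$. Hence $d_1+k=\alpha d_i$ and $d_2+k=\beta d_j$ with $\alpha,\beta\ne0$ and $i,j\in\{0,\dots,m\}$, and subtracting,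
$$\alpha d_i-d_1-\beta d_j+d_2=0 .$$
At most four of the vectors $d_0,\dots,d_m$ are involved, and they are independent since $4\le m$. So the total coefficient of each is $0$. Write $[j=l]$ for $1$ if $j=l$ and $0$ otherwise.

* If $i=1$, the coefficient of $d_2$ is $1-[j=2]\beta=0$, so $j=2$ and $\beta=1$; then the coefficient of $d_1$ gives $\alpha=1$, so $k=0$, a contradiction.
* If $i\notin\{1,2\}$, the coefficient of $d_1$ is $-1-[j=1]\beta=0$, so $j=1$; then the coefficient of $d_2$ is $1\ne0$, a contradiction.
* So $i=2$. The coefficient of $d_1$ is $-1-[j=1]\beta=0$, so $j=1$ and $\beta=-1$; that of $d_2$ is $\alpha+1=0$, so $\alpha=-1$. Thus $k=-d_1-d_2$.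

The same argument with $d_3$ in place of $d_2$ gives $k=-d_1-d_3$. Then $d_2=d_3$, a contradiction. So $\ker B=0$.

**Step 2: compare the circuits.** Let $d_0',\dots,d_n'$ be the vectors for $\mathbb F_q^n$. Since $d_i\in C_m=B^{-1}(C_n)$, we have $Bd_i\in\mathbb F_q^*d'_{\pi(i)}$ for some map $\pi:\{0,\dots,m\}\to\{0,\dots,n\}$. If $\pi(i)=\pi(l)$, then $Bd_i$ and $Bd_l$ are proportional, hence so are $d_i$ and $d_l$ by injectivity of $B$, hence $i=l$. So $\pi$ is injective and $m\le n$. As $d_0,\dots,d_m$ are dependent, so are $Bd_0,\dots,Bd_m$, hence so are the $m+1$ distinct vectors $d'_{\pi(0)},\dots,d'_{\pi(m)}$. Any $n$ of the $d'_l$ are independent, so $m+1\ge n+1$. Thus $m=n$. $\square$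

**The bound $4$ matters.** Let $q=2$. Then $C_3=\{e_1,e_2,e_3,e_1+e_2+e_3\}$ is the set of all $x\in\mathbb F_2^3$ with $x_1+x_2+x_3=1$. So $Bx=(x_1+x_2+x_3)e_1\in\mathbb F_2^n$ satisfies $B^{-1}(C_n)=C_3$ for every $n$, and $B$ has a kernel.

From now on write $h_n=h_{C_n}$ for $n\ge4$, with $h_C$ as in (6).

**Example ($S_3$, $n=4$).** Let $p=3$, $q=2$, $\zeta=-1$, $e=6$. If $v$ has weight $|v|$, then $f_4(v)=2^{-4}\bigl((4-2|v|)+(-1)^{|v|}\bigr)$ in $\mathbb F_3$, where the two summands come from $d_1,\dots,d_4$ and from $d_0$. For weights $0,1,2,3,4$ this gives $2,1,1,0,0$. So
$$h_4=b^2\prod_{i}\bigl(z_i^5\,b\,z_i\bigr)\prod_{i<j}\bigl((z_iz_j)^5\,b\,z_iz_j\bigr).$$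
Take $b=1\in\mathbb Z_3$; conjugation by $z^v$ is multiplication by $(-1)^{v\cdot\chi}$. The value depends only on the weight of $\chi$. For weight $0$ it is $2+4+6=12\equiv0$; for weight $1$ it is $2+(3-1)+(3-3)=4\equiv1$; for weight $2$ it is $2+(2-2)+(2-4)=0$; for weight $3$ it is $2+(1-3)+(3-3)=0$; for weight $4$ it is $2-4+6=4\equiv1$. This is the indicator function of $C_4$, whose elements are the vectors of weights $1$ and $4$.

**Proposition 6.** Let $G$ be a finite group with $M(p,q)\in\operatorname{var}(G)$ for some primes $p\ne q$. Then $\mathcal U\vee\operatorname{var}(G)$ is of type-$2^{\aleph_0}$.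

**Proof.** Let $e\ge2$ be a multiple of the exponent of $G$; then $e$ is also a multiple of the exponent of $M(p,q)$, because $x^ey\approx y$ holds in $\operatorname{var}(G)$. For $T\subseteq\{4,5,\dots\}$ let $\mathcal W_T$ be the subvariety of $\mathcal U\vee\operatorname{var}(G)$ defined by $\{L(h_n):n\in T\}$. We show that for $m\ge4$
$$\mathcal W_T\models L(h_m)\quad\text{iff}\quad m\in T .$$
If $m\in T$ this holds by definition. Suppose $\mathcal W_T\models L(h_m)$. By Proposition 4 there are $n\in T$ and $s_1,\dots,s_n\in\{b,z_1,\dots,z_m\}^+$ with $G\models h_m\approx h_n(b,s_1,\dots,s_n)$. This identity holds in $M(p,q)$ too, so by (8) there is a linear $B:\mathbb F_q^m\to\mathbb F_q^n$ with $C_m=B^{-1}(C_n)$. By Lemma 5, $m=n\in T$.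

So the $\mathcal W_T$ are $2^{\aleph_0}$ distinct subvarieties, and there are never more than $2^{\aleph_0}$. $\square$

**Proof of Theorem A.** $\mathcal U$ is small and finitely generated by Proposition 2. $\operatorname{var}(S_3)$ is generated by the finite semigroup $S_3$ and has exactly five subvarieties by Lemma 3. Proposition 6 applies with $G=S_3\cong M(3,2)$. $\square$

So the answer to the question is yes, with $\mathcal V=\operatorname{var}(S_3)$.

## 11. Every non-nilpotent finite group yields some $M(p,q)$

It remains to prove Theorem B(3). By Proposition 6 it suffices to find primes $p\ne q$ with $M(p,q)\in\operatorname{var}(G)$. We use four textbook results: Schmidt's theorem on minimal non-nilpotent groups (D. J. S. Robinson, *A Course in the Theory of Groups*, 9.1.9); Burnside's theorem that a nontrivial automorphism of a finite $p$-group $P$, of order prime to $p$, acts nontrivially on $P/\Phi(P)$, where $\Phi(P)$ is the Frattini subgroup; Maschke's theorem; and Schur's lemma, whose short argument we repeat.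

**Proof of Theorem B(3).** **Step 1: pass to a minimal non-nilpotent subgroup.** Let $H\le G$ be non-nilpotent with all proper subgroups nilpotent. By Schmidt's theorem $H=PQ$ with $P$ a normal Sylow $p$-subgroup and $Q=\langle y\rangle$ a cyclic Sylow $q$-subgroup, $p\ne q$. Here $Q\ne1$, so $P\langle y^q\rangle$ is a proper subgroup, hence nilpotent, and its Sylow subgroups commute: $y^q$ centralizes $P$. But $y$ does not, since otherwise $H=P\times Q$ would be nilpotent. So $y$ acts on $P$ as an automorphism of order $q\ne p$, and by Burnside's theorem it acts nontrivially on $P/\Phi(P)$.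

**Step 2: isolate one irreducible piece.** By Maschke's theorem $P/\Phi(P)$ is a direct sum of irreducible $\mathbb F_p\langle y\rangle$-modules (the action factors through a group of order $q$). Let $A$ be a summand with nontrivial action. The sum of the other summands is normal in $H/\Phi(P)$, being invariant under $y$ and contained in the abelian group $P/\Phi(P)$. Factor it out. In the quotient, the image of $y^q$ commutes with $A$ and with $y$, so it generates a central subgroup, which meets $A$ trivially because the orders are coprime. Factor it out too. The result is $A\rtimes\langle y\rangle$ with $y$ of order $q$ (the order divides $q$, and the action is nontrivial) and $A$ irreducible and faithful.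

**Step 3: recognize $M(p,q)$.** Let $R$ be the image of $\mathbb F_p\langle y\rangle$ in $\operatorname{End}(A)$, where $y$ acts by $a\mapsto y^{-1}ay$. The ring $R$ is finite and commutative. If $0\ne\rho\in R$, then $\ker\rho$ is a submodule by commutativity, and it is not $A$, so it is $0$. Thus nonzero elements of $R$ act injectively, so $R$ is a finite integral domain, hence a field. For $0\ne a\in A$ the submodule $Ra$ is $A$, so $A$ is one-dimensional over $R$. The field $R$ is generated over $\mathbb F_p$ by the action $\zeta'$ of $y$, which has multiplicative order $q$: it is a primitive $q$-th root of unity. So there is an isomorphism $R\to K=\mathbb F_p(\zeta)$, and it sends $\zeta'$ to some $\zeta^{\kappa}$ with $\kappa\in\mathbb F_q^*$. Replacing the generator $y$ by $y^j$ with $j\kappa\equiv1\pmod q$, we may identify $A$ with $(K,+)$ so that the generator acts as multiplication by $\zeta$. Hence $A\rtimes\langle y\rangle\cong M(p,q)$.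

This group is a quotient of a subgroup of $G$, so $M(p,q)\in\operatorname{var}(G)$, and Proposition 6 shows that $\mathcal U\vee\operatorname{var}(G)$ is of type-$2^{\aleph_0}$. With Sections 5 and 8, Theorem B is proved. $\square$
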